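\title{Projective dimensions of shuffled tilting modules in category $\mathcal{O}$}

\begin{abstract}
Let $\mathrm{C}_x$ be the shuffling functors on the principal block of the BGG category $\mathcal{O}$, let $P_w$ and $T_w$ be the indecomposable projective and tilting modules, and let $\mathbf{a}$ be Lusztig's $\mathbf{a}$-function. We study the conjecture that the projective dimension of $\mathrm{C}_xT_y$ always equals $\mathbf{a}(y)$ plus the projective dimension of $\mathrm{C}_xP_{w_0y}$. We show that it fails for $\mathfrak{sl}_5$, and for every simple Lie algebra of rank at least $4$ except possibly $D_4$, and that in type $A$ the difference of the two sides is unbounded. The equality holds exactly when the last term of the minimal projective resolution of $\mathrm{C}_xP_{w_0y}$ meets the two-sided cell of $w_0y$. We give a corrected formula and prove the equality when $\mathbf{a}(y)\le 2$ or when the left cell of $w_0y$ contains the longest element of a parabolic subgroup. In particular, the conjecture holds for $\mathfrak{sl}_n$ if and only if $n\le 4$.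
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $\mathfrak{g}=\mathfrak{n}_-\oplus\mathfrak{h}\oplus\mathfrak{n}_+$ be a semisimple finite-dimensional complex Lie algebra with a fixed triangular decomposition. Let $W$ be its Weyl group, $\ell$ the length function and $w_0$ the longest element. Let $\mathcal{O}_0$ be the principal block of the BGG category $\mathcal{O}$. For $w\in W$ let $L_w$ be the simple module of highest weight $w\cdot 0$, let $\Delta_w$ and $\nabla_w$ be the Verma and dual Verma modules of that highest weight, let $P_w$ and $I_w$ be the projective cover and the injective envelope of $L_w$, and let $T_w$ be the indecomposable tilting module of highest weight $w\cdot 0$. (A module is \emph{tilting} if it has both a Verma flag and a dual Verma flag.) Thus $P_e=\Delta_e$, $T_e\cong P_{w_0}$ and $T_{w_0}=\Delta_{w_0}=\nabla_{w_0}$. We write $\operatorname{pd}$ for projective dimension in $\mathcal{O}_0$.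

For a simple reflection $s$ let $\theta_s$ be translation through the $s$-wall. The \emph{shuffling functor} $\mathrm{C}_s$ is the cokernel of the adjunction morphism $\mathrm{Id}\to\theta_s$. For $x\in W$ with reduced expression $x=s_1s_2\cdots s_k$ put $\mathrm{C}_x=\mathrm{C}_{s_1}\mathrm{C}_{s_2}\cdots\mathrm{C}_{s_k}$; up to isomorphism this does not depend on the reduced expression. Let $\mathbf{a}\colon W\to\mathbb{Z}_{\ge0}$ be Lusztig's $\mathbf{a}$-function. It is known that
\begin{equation}\label{eq:pdT}
\operatorname{pd}T_y=\mathbf{a}(y)\qquad(y\in W),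
\end{equation}
and that $\operatorname{pd}\mathrm{C}_xT_y$ is bounded above by $\ell(x)+\mathbf{a}(y)$ and by $\mathbf{a}(y)+\operatorname{pd}\mathrm{C}_xP_{w_0y}$. The conjecture of \cite{KMM} that we study says that the second bound is always attained.

\medskip
\noindent\textbf{Conjecture.} \emph{For all $x,y\in W$,}
\begin{equation}\label{eq:conj}
\operatorname{pd}\mathrm{C}_xT_y=\mathbf{a}(y)+\operatorname{pd}\mathrm{C}_xP_{w_0y}.
\end{equation}

\subsection{Why one would expect equality}
Put $w=w_0y$. The modules $P_w$ and $T_y$ are the values of one projective functor $\theta_w$ at $\Delta_e$ and at $\Delta_{w_0}$. In the same way, $\mathrm{C}_xP_w$ and $\mathrm{C}_xT_y$ are resolved by the values at $\Delta_e$ and at $\Delta_{w_0}$ of one complex of projective functors (Proposition~\ref{prop:res}). Hence, if $0\to Q_k\to\dots\to Q_0\to \mathrm{C}_xP_w\to0$ is the minimal projective resolution, then $\mathrm{C}_xT_y$ has a resolution of length $k$ by tilting modules in which each summand $P_z$ of $Q_p$ is replaced by $T_{w_0z}$. Each $T_{w_0z}$ that occurs has projective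 dimension at most $\mathbf{a}(y)$, which gives the upper bound $\mathbf{a}(y)+k$. The bound should be attained when the last term contains a tilting module of the largest possible projective dimension $\mathbf{a}(y)$.

This is what happens in the simplest cases. For $x=e$ the equality \eqref{eq:conj} is \eqref{eq:pdT}. For $\mathfrak{g}=\mathfrak{sl}_2$ and $x=y=s$, the module $P_s=\theta_sL_s$ is uniserial with factors $L_s,L_e,L_s$, and $T_s=\Delta_s=L_s$. Here $\mathrm{C}_sP_e=P_s/P_e\cong L_s$ has the minimal resolution $P_e\to P_s$. The corresponding tilting resolution of $\mathrm{C}_sT_s=P_s/L_s\cong\nabla_e$ is $T_s\to T_e$, and splicing in the resolution of $T_s=L_s$ gives the minimal resolution $P_e\to P_s\to P_s$. So $\operatorname{pd}\mathrm{C}_sT_s=2=\mathbf{a}(s)+1$.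

The conjecture is therefore a statement about \emph{which} projectives occur in the last term $Q_k$. We show that this heuristic is exact, and that the last term can consist of projectives $P_z$ with $\operatorname{pd}T_{w_0z}<\mathbf{a}(y)$.

\subsection{Results}
For simple reflections $a,b$ let $m_{ab}$ be the order of $ab$. The Kazhdan--Lusztig preorders $\ge_L,\ge_R,\ge_J$ and the cell relations $\sim_L,\sim_R,\sim_J$ are recalled in Section~\ref{sec:background}.

\begin{theorem}\label{thm:counter}
Let $r,s,t,u$ be distinct simple reflections with $m_{rs}=3$, $m_{rt}=2$, $m_{st}\ge3$ and $m:=m_{tu}\ge3$. Let $w_{tu}$ be the longest element of $\langle t,u\rangle$, and put $w=rts$, $y=w_0w$, $x=w_{tu}sr$. Then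
\[
\operatorname{pd}\mathrm{C}_xP_{w_0y}=m\qquad\text{and}\qquad \operatorname{pd}\mathrm{C}_xT_y\le\mathbf{a}(y)+m-1 .
\]
Consequently the conjecture fails for every simple $\mathfrak{g}$ of rank at least $4$, except possibly $D_4$.
\end{theorem}

For $\mathfrak{sl}_5$, $y=w_0s_1s_3s_2$ and $x=s_3s_4s_3s_2s_1$ we obtain $\mathbf{a}(y)=4$, $\operatorname{pd}\mathrm{C}_xP_{w_0y}=3$ and $\operatorname{pd}\mathrm{C}_xT_y=6<7$ (Section~\ref{subsec:sl5} and Proposition~\ref{prop:exact}).

\begin{theorem}\label{thm:unbounded}
Let $d\ge1$ and $n\ge5d$. For $\mathfrak{g}=\mathfrak{sl}_n$ there are $x,y\in S_n$ with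
\[
\mathbf{a}(y)+\operatorname{pd}\mathrm{C}_xP_{w_0y}-\operatorname{pd}\mathrm{C}_xT_y\ge d .
\]
\end{theorem}

\begin{theorem}\label{thm:criterion}
Let $x,y\in W$, $w=w_0y$ and $k=\operatorname{pd}\mathrm{C}_xP_w$. Then $\operatorname{pd}\mathrm{C}_xT_y=\mathbf{a}(y)+k$ if and only if the last term (position $k$) of the minimal projective resolution of $\mathrm{C}_xP_w$ has a summand $P_z$ with $z\sim_Jw$.
\end{theorem}

For $u,x\in W$ let $\bar k(u,x)$ be the largest $p$ such that some $P_z$ with $z\sim_Ju$ occurs in position $p$ of the minimal projective resolution of $\mathrm{C}_xP_u$. (Such a $p$ exists; see Section~\ref{sec:quotient}.)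

\begin{theorem}\label{thm:formula}
Let $x,y\in W$ and $w=w_0y$. Then
\[
\operatorname{pd}\mathrm{C}_xP_w=\max_{u\ge_Lw}\bar k(u,x),\qquad
\operatorname{pd}\mathrm{C}_xT_y=\max_{u\ge_Lw}\bigl(\bar k(u,x)+\mathbf{a}(w_0u)\bigr).
\]
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $y\in W$. The equality \eqref{eq:conj} holds for all $x\in W$ if
\begin{itemize}
\item[(i)] the left cell of $w_0y$ contains the longest element $w_{\mathfrak{p}}$ of some parabolic subgroup $W_{\mathfrak{p}}$, or
\item[(ii)] $\mathbf{a}(y)\le2$.
\end{itemize}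
Hence the conjecture holds in rank at most $2$ and for $\mathfrak{sl}_4$, and for $\mathfrak{sl}_n$ it holds if and only if $n\le4$.
\end{theorem}

Types $B_3$, $C_3$ and $D_4$ are not decided here.

Sections~\ref{sec:background} and~\ref{sec:complexes} translate both projective dimensions into lengths of minimal complexes of projective functors. Section~\ref{sec:counter} proves Theorem~\ref{thm:counter}, and Section~\ref{sec:unbounded} proves Theorem~\ref{thm:unbounded}; these need only upper bounds for $\operatorname{pd}\mathrm{C}_xT_y$. Lower bounds come from a quotient category attached to a two-sided cell, in which the complex attached to $w_0$ acts as a shift; this gives Theorems~\ref{thm:criterion} and~\ref{thm:formula} in Sections~\ref{sec:quotient} and~\ref{sec:formula}. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}.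

\section{Projective functors, cells and tilting modules}\label{sec:background}

\subsection{Projective functors}
A \emph{projective functor} on $\mathcal{O}_0$ is a direct summand of tensoring with a finite-dimensional $\mathfrak{g}$-module followed by projection to $\mathcal{O}_0$. Let $\mathcal{P}$ be the category of projective functors and natural transformations. Let $\{b_w\}$ be the Kazhdan--Lusztig basis of $\mathbb{Z}[W]$, with $b_s=e+s$, and put $R(z)=\{s\text{ simple}: zs<z\}$. We use the following facts, which rest on the classification of Bernstein and Gelfand and on the Kazhdan--Lusztig conjecture.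
\begin{itemize}
\item[(P1)] $\mathcal{P}$ is Hom-finite, Krull--Schmidt and closed under composition. Its indecomposable objects are functors $\theta_w$, $w\in W$, with $\theta_w\Delta_e\cong P_w$; in particular $\theta_e=\mathrm{Id}$.
\item[(P2)] Identify $[\Delta_v]$ with $v\in\mathbb{Z}[W]$. Then $\theta_w$ acts on the Grothendieck group by right multiplication with $b_w$, so $\theta_x\theta_y$ decomposes into indecomposables as $b_yb_x$ decomposes in the Kazhdan--Lusztig basis. For simple $s$ we have $b_zb_s=2b_z$ if $zs<z$, and $b_zb_s=b_{zs}+\sum\mu(v,z)\,b_v$ if $zs>z$, where the sum runs over $v<z$ with $vs<v$, and $\mu(v,z)\ge0$ with $\mu(v,z)=1$ when $\ell(v)=\ell(z)-1$. The mirror-image rule holds for $b_sb_z$.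
\item[(P3)] $\theta_w$ is both left and right adjoint to $\theta_{w^{-1}}$. Moreover $\theta_s=\theta^{\mathrm{out}}\theta^{\mathrm{on}}$, where translation $\theta^{\mathrm{on}}$ to the $s$-wall and translation $\theta^{\mathrm{out}}$ out of it are biadjoint.
\item[(P4)] Projective functors are exact and preserve projectives, so they do not increase projective dimension. They preserve Verma flags and dual Verma flags, and they commute with the simple-preserving duality on $\mathcal{O}_0$.
\end{itemize}
By (P2), $\theta_s\theta_z\cong\theta_z^{\oplus2}$ if $zs<z$, while $\theta_z$ is not a summand of $\theta_s\theta_z$ if $zs>z$. Also, for a reduced expression $w=s_1\cdots s_k$,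
\begin{equation}\label{eq:BS}
\theta_{s_k}\cdots\theta_{s_1}\cong\theta_w\oplus\bigoplus_{\ell(v)<\ell(w)}\theta_v^{\oplus m_v}.
\end{equation}

\subsection{Cells and the $\mathbf{a}$-function}
Write $u\ge_Rw$ if $\theta_u$ is a summand of $\Theta\theta_w$ for some $\Theta\in\mathcal{P}$, write $u\ge_Lw$ if it is a summand of some $\theta_w\Theta$, and $u\ge_Jw$ if it is a summand of some $\Theta\theta_w\Theta'$. These are the Kazhdan--Lusztig preorders; their equivalence classes are the right, left and two-sided \emph{cells}. We write $u>_Jw$ if $u\ge_Jw$ and $u\not\sim_Jw$.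

In the Hecke algebra over $\mathbb{Z}[v^{\pm1}]$, normalized by $b_s^2=(v+v^{-1})b_s$, the number $\mathbf{a}(z)$ is the largest degree in $v$ of the coefficient of $b_z$ in a product $b_xb_y$. We use only \eqref{eq:pdT} and the following properties, due to Lusztig and Joseph.
\begin{itemize}
\item[(A1)] If $u\ge_Jw$, then $\mathbf{a}(u)\ge\mathbf{a}(w)$ and $\mathbf{a}(w_0u)\le\mathbf{a}(w_0w)$; equality in either one holds if and only if $u\sim_Jw$.
\item[(A2)] $\mathbf{a}(w_{\mathfrak{p}})=\ell(w_{\mathfrak{p}})$ for the longest element $w_{\mathfrak{p}}$ of a parabolic subgroup $W_{\mathfrak{p}}$.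
\item[(A3)] $\mathbf{a}(u)=\mathbf{a}(u^{-1})=\mathbf{a}(w_0uw_0)$. Hence $\mathbf{a}(w_0z^{-1})=\mathbf{a}(zw_0)=\mathbf{a}(w_0z)$.
\item[(A4)] $\operatorname{GKdim}L_u=\ell(w_0)-\mathbf{a}(w_0u)$, where $\operatorname{GKdim}$ is Gelfand--Kirillov dimension.
\item[(A5)] For $W=S_n$, two-sided cells are given by Robinson--Schensted shapes, the cell of shape $\lambda$ contains as many left cells as there are standard tableaux of shape $\lambda$, and $\mathbf{a}(w_0v)=\sum_j\binom{\lambda_j}{2}$ if $v$ has shape $\lambda$.
\end{itemize}
In $S_n$ we let $s_i=(i,i+1)$ and use one-line notation $v(1)\cdots v(n)$, so $R(v)=\{s_i:v(i)>v(i+1)\}$. Shapes are computed by Greene's theorem: $\lambda_1+\dots+\lambda_k$ is the largest size of a union of $k$ increasing subsequences of $v(1)\cdots v(n)$.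

\subsection{Twisting functors}
Shuffling functors do not preserve Verma flags. To control $\mathrm{C}_x\Delta_v$ we use a family of derived equivalences that moves $\Delta_e$ to $\Delta_v$ and commutes with the $\theta_s$. These are the right exact \emph{twisting functors} $\mathrm{Tw}_v$, $v\in W$, of \cite{AS}, with left derived functors $L_i\mathrm{Tw}_v$ and total derived functor $\mathcal{L}\mathrm{Tw}_v$. We use:
\begin{itemize}
\item[(T1)] $\mathrm{Tw}_v\Delta_e\cong\Delta_v$ and $\mathrm{Tw}_{w_0}\Delta_{w_0}\cong\nabla_e$;
\item[(T2)] $L_i\mathrm{Tw}_v\Delta_u=0$ for $i>0$, and hence $L_i\mathrm{Tw}_v$ kills all modules with a Verma flag;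
\item[(T3)] $\mathrm{Tw}_v\theta_s\cong\theta_s\mathrm{Tw}_v$;
\item[(T4)] $\mathcal{L}\mathrm{Tw}_v$ is an autoequivalence of $D^b(\mathcal{O}_0)$;
\item[(T5)] as a vector space, $\mathrm{Tw}_{w_0}M=U(\mathfrak{n}_-)^{\circledast}\otimes_{U(\mathfrak{n}_-)}M$ naturally in $M$ (up to a twist by an automorphism), where $\circledast$ is the graded dual.
\end{itemize}

\begin{lemma}\label{lem:tilting}
$\theta_w\Delta_{w_0}\cong T_{w_0w}$ for all $w\in W$.
\end{lemma}

\begin{proof}
The module $\theta_w\Delta_{w_0}$ is tilting by (P4), since $\Delta_{w_0}=\nabla_{w_0}$. Apply both sides of \eqref{eq:BS} to $\Delta_e$ and then apply $\mathrm{Tw}_{w_0}$; by (T1) and (T3) the result is what one obtains by applying \eqref{eq:BS} to $\Delta_{w_0}$: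
\[
\mathrm{Tw}_{w_0}P_w\oplus\bigoplus_v(\mathrm{Tw}_{w_0}P_v)^{\oplus m_v}\cong\theta_w\Delta_{w_0}\oplus\bigoplus_v(\theta_v\Delta_{w_0})^{\oplus m_v}.
\]
Induction on $\ell(w)$ and cancellation give $\theta_w\Delta_{w_0}\cong\mathrm{Tw}_{w_0}P_w=\mathcal{L}\mathrm{Tw}_{w_0}P_w$, which is indecomposable by (T4). Its class is $w_0b_w$, the sum of $w_0w$ and of elements $w_0v$ with $v<w$, that is $w_0v>w_0w$. So its highest weight is $w_0w\cdot0$.
\end{proof}

\section{Complexes of projective functors}\label{sec:complexes}

\subsection{Minimal complexes and depth}\label{subsec:minimal}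
Let $\mathcal{A}$ be a Hom-finite Krull--Schmidt $\mathbb{C}$-linear category. A morphism in $\mathcal{A}$ is \emph{radical} if none of its components between indecomposable summands is an isomorphism. Radical morphisms form an ideal, and a morphism out of an indecomposable object is radical unless it is a split monomorphism. A bounded complex is \emph{minimal} if all its differentials are radical. We recall that every bounded complex is isomorphic to the direct sum of a minimal complex and of complexes of the form $Y\xrightarrow{1}Y$, that homotopy equivalent minimal complexes are isomorphic, and that the homotopy category $K^b(\mathcal{A})$ is again Krull--Schmidt. So every $X\in K^b(\mathcal{A})$ has a unique minimal representative, and its terms are summands of the terms of any other representative. We use cohomological grading, so $Y[m]$ sits in degree $-m$ for $Y\in\mathcal{A}$.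

The \emph{depth} of $X\ne0$ is the largest $k$ such that the minimal representative is nonzero in degree $-k$; we put $\operatorname{depth}0=-\infty$. Minimal representatives are hard to compute, so we need a way to read off the depth without them.

\begin{lemma}\label{lem:depth}
Let $X\in K^b(\mathcal{A})$.
\begin{itemize}
\item[(a)] Suppose $X$ is given by a complex with $X^j=0$ for $j<-k$, and $Y$ is an indecomposable summand of $X^{-k}$ on which $d^{-k}$ is radical. Then the projection $X\to Y[k]$ is nonzero in $K^b(\mathcal{A})$, and $\operatorname{depth}X=k$.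
\item[(b)] $\operatorname{depth}X=\max\{m:\operatorname{Hom}(X,Y[m])\ne0\text{ for some }Y\in\mathcal{A}\}$.
\item[(c)] Depth does not increase when one passes to a direct summand or applies an additive functor $\mathcal{A}\to\mathcal{A}$. If $X'\to X\to X''\to X'[1]$ is a triangle, then $\operatorname{depth}X\le\max(\operatorname{depth}X',\operatorname{depth}X'')$.
\end{itemize}
\end{lemma}

\begin{proof}
In (a) let $\iota\colon Y\to X^{-k}$ and $\pi\colon X^{-k}\to Y$ be the inclusion and projection. Since $X^{-k-1}=0$, the map $\pi$ is a chain map. A null-homotopy is a map $h\colon X^{1-k}\to Y$ with $\pi=hd^{-k}$; then $1_Y=hd^{-k}\iota$ would be radical, which is false. For (b) take $X$ minimal of depth $k$: the Hom spaces vanish for $m>k$ because $X^{-m}=0$, and the projection just constructed is nonzero for $m=k$. Now in (a) we have $\operatorname{depth}X\ge k$ by (b), and $\operatorname{depth}X\le k$ because the given complex vanishes below degree $-k$. In (c), the claims on summands and triangles follow from (b), and an additive functor sends a complex in degrees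 $\ge-k$ to a complex in degrees $\ge-k$.
\end{proof}

We shall also use the following \emph{replacement principle}. Let $\Phi$ be a triangulated endofunctor of $K^b(\mathcal{A})$, let $Z$ be a bounded complex, and for each $j$ let $V_j$ be any complex homotopy equivalent to $\Phi Z^j$. Then $\Phi Z$ is represented by a complex with $\bigoplus_jV_j^{\,n-j}$ in degree $n$. Indeed, if $a$ is the lowest degree of $Z$, then $Z$ is the cone of $Z^a[-a-1]\to Z^{>a}$, the cone of a morphism depends up to homotopy only on the homotopy classes of source, target and map, and one inducts on the length of $Z$.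

\subsection{Rouquier complexes}
The functor $\mathrm{C}_s$ is only right exact. We replace it by the two-term complex of exact functors whose zeroth cohomology it is. Composition of functors and passage to total complexes make $K^b(\mathcal{P})$ a monoidal triangulated category. Let $\eta=\eta_s\colon\mathrm{Id}\to\theta_s$ and $\theta_s\to\mathrm{Id}$ be the adjunction morphisms and put
\[
\mathcal{F}_s=(\mathrm{Id}\xrightarrow{\eta}\theta_s),\qquad\mathcal{F}_s^{-1}=(\theta_s\to\mathrm{Id}),
\]
with $\theta_s$ in degree $0$ in both. By \cite{Rou}, these complexes are mutually inverse in $K^b(\mathcal{P})$, and the $\mathcal{F}_s$ satisfy the braid relations. So $\mathcal{F}_x=\mathcal{F}_{s_1}\cdots\mathcal{F}_{s_k}$ is well defined for a reduced expression $x=s_1\cdots s_k$, and $\mathcal{F}_{xx'}\cong\mathcal{F}_x\mathcal{F}_{x'}$ if $\ell(xx')=\ell(x)+\ell(x')$. The complex $\mathcal{F}_x$ lives in degrees $[-\ell(x),0]$; its lowest term is $\mathrm{Id}$, and the differential on it has components $\pm\eta_{s_i}$. Applying (P3) term by term gives, for $X,Y\in K^b(\mathcal{P})$,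
\begin{equation}\label{eq:adj}
\operatorname{Hom}(X\theta_u,Y)\cong\operatorname{Hom}(X,Y\theta_{u^{-1}}).
\end{equation}

The basic dichotomy is that $\mathcal{F}_s$ fixes $\theta_z$ when $s\in R(z)$ and pushes it one degree down otherwise.

\begin{lemma}\label{lem:descent}
If $zs<z$, then $\eta\colon\theta_z\to\theta_s\theta_z$ is a split monomorphism, $\theta_s\theta_z\to\theta_z$ is a split epimorphism, and $\mathcal{F}_s\theta_z\simeq\theta_z\simeq\mathcal{F}_s^{-1}\theta_z$.
\end{lemma}

\begin{proof}
The map $\eta$ is the unit of the adjunction between $\theta^{\mathrm{on}}$ and $\theta^{\mathrm{out}}$. By the triangle identity, $\eta\colon\theta^{\mathrm{out}}\to\theta^{\mathrm{out}}\theta^{\mathrm{on}}\theta^{\mathrm{out}}$ is split by the counit. Hence $\eta$ is split mono on $\theta_s\theta_z\cong\theta_z^{\oplus2}$, and by naturality it is split mono on the summand $\theta_z$. Its cokernel is $\theta_z$ by the Krull--Schmidt property, so $\mathcal{F}_s\theta_z\simeq\theta_z$. The same argument with the counit $\theta^{\mathrm{out}}\theta^{\mathrm{on}}\to\mathrm{Id}$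 of the other adjunction treats $\mathcal{F}_s^{-1}$.
\end{proof}

A first consequence is that $R$ is constant on left cells: if $ws<w$ and $\theta_u$ is a summand of $\theta_w\Theta$, then $\eta_s$ is split mono on $\theta_w\Theta$, hence on $\theta_u$, so $\theta_u$ is a summand of $\theta_s\theta_u$ and $us<u$.

\begin{lemma}\label{lem:step}
Let $Z\in K^b(\mathcal{P})$ be minimal of depth $k$. If $Z^{-k}$ has a summand $\theta_u$ with $us>u$, then $\operatorname{depth}\mathcal{F}_sZ=k+1$. In all cases $\operatorname{depth}\mathcal{F}_sZ\ge k$.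
\end{lemma}

\begin{proof}
The lowest term of $\mathcal{F}_sZ$ is $Z^{-k}$, in degree $-k-1$, with differential $(\eta,\pm d)$ into $\theta_sZ^{-k}\oplus Z^{1-k}$. Let $\theta_u$ be a summand of $Z^{-k}$. If $us>u$, then $\eta$ maps $\theta_u$ into $\theta_s\theta_u$, which does not contain $\theta_u$; so both components are radical and Lemma~\ref{lem:depth}(a) applies. If $us<u$, then by Lemmas~\ref{lem:descent} and~\ref{lem:depth}(a)
\[
\operatorname{Hom}(\mathcal{F}_sZ,\theta_u[k])\cong\operatorname{Hom}(Z,\mathcal{F}_s^{-1}\theta_u[k])\cong\operatorname{Hom}(Z,\theta_u[k])\ne0.\qedhere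
\]
\end{proof}

To compute $\mathcal{F}_x\theta_w$ we want to move $\theta$'s past $\mathcal{F}$'s. The braid relations only move $\mathcal{F}$'s past $\mathcal{F}$'s, so we need to recover $\theta_s$ from $\mathcal{F}_s$ in a way that is invariant under conjugation. By the \emph{fiber} of a morphism $g\colon X\to Y$ we mean $\operatorname{Cone}(g)[-1]$.

\begin{lemma}\label{lem:conj}
Let $\Phi$ be a product of complexes $\mathcal{F}^{\pm1}$ with $\Phi\mathcal{F}_s\Phi^{-1}\cong\mathcal{F}_{s'}$. Then $\Phi\theta_s\Phi^{-1}\cong\theta_{s'}$. In particular: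
\begin{itemize}
\item[(a)] $\mathcal{F}_s\mathcal{F}_r\theta_s\cong\theta_r\mathcal{F}_s\mathcal{F}_r$ if $m_{rs}=3$;
\item[(b)] $\mathcal{F}_s\theta_{s'}\cong\theta_{s'}\mathcal{F}_s$ if $m_{ss'}=2$;
\item[(c)] $\mathcal{F}_{w_0}\theta_w\cong\theta_{w^*}\mathcal{F}_{w_0}$ for all $w\in W$, where $w^*=w_0ww_0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $E=\operatorname{End}_{\mathcal{P}}(\mathrm{Id})$, a commutative local ring. A chain map $\mathcal{F}_s\to\mathrm{Id}[1]$ is an arbitrary $f\in E$ in degree $-1$, and it is null-homotopic if and only if $f=h\eta$ for some $h\colon\theta_s\to\mathrm{Id}$. So $M_s:=\operatorname{Hom}(\mathcal{F}_s,\mathrm{Id}[1])=E/\mathfrak{a}$ with $\mathfrak{a}=\operatorname{Hom}(\theta_s,\mathrm{Id})\circ\eta$, and the ideal $\mathfrak{a}$ is proper because $\mathrm{Id}$ is not a summand of $\theta_s$. Let $c_s\in M_s$ be the class of $1$. The degreewise split sequence $\theta_s\to\mathcal{F}_s\to\mathrm{Id}[1]$ shows that the fiber of $c_s$ is $\theta_s$. An element $\upsilon c_s$ generates $M_s$ only if $\upsilon$ is a unit modulo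 $\mathfrak{a}$, hence a unit of the local ring $E$. So every generator of $M_s$ differs from $c_s$ by an automorphism of $\mathrm{Id}[1]$ and has fiber $\theta_s$.

Conjugation $Y\mapsto\Phi Y\Phi^{-1}$ is a triangulated autoequivalence that fixes $\mathrm{Id}$. It induces a ring automorphism of $E$ and a bijection $M_s\to M_{s'}$ that is semilinear over it. So it sends $c_s$ to a generator of $M_{s'}$ and the fiber $\theta_s$ of $c_s$ to the fiber $\theta_{s'}$ of that generator.

For (a) take $\Phi=\mathcal{F}_s\mathcal{F}_r$ and use $\mathcal{F}_s\mathcal{F}_r\mathcal{F}_s\cong\mathcal{F}_r\mathcal{F}_s\mathcal{F}_r$. For (b) take $\Phi=\mathcal{F}_s$. For (c), let $s$ be simple and $g=w_0s=s^*w_0$. Then $w_0=s^*g=gs$ with lengths adding, so $\mathcal{F}_{w_0}\mathcal{F}_s\cong\mathcal{F}_{s^*}\mathcal{F}_g\mathcal{F}_s\cong\mathcal{F}_{s^*}\mathcal{F}_{w_0}$, and conjugation by $\mathcal{F}_{w_0}$ sends $\theta_s$ to $\theta_{s^*}$. Conjugation is compatible with composition, so it sends the left side of \eqref{eq:BS} to $\theta_{s_k^*}\cdots\theta_{s_1^*}$. Since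 $*$ is a diagram automorphism, the latter is $\theta_{w^*}\oplus\bigoplus_v\theta_{v^*}^{\oplus m_v}$. Induction on $\ell(w)$ and cancellation in $K^b(\mathcal{P})$ give $\mathcal{F}_{w_0}\theta_w\mathcal{F}_{w_0}^{-1}\cong\theta_{w^*}$.
\end{proof}

\subsection{Resolutions of shuffled modules}
A bounded complex $X$ of projective functors can be applied to a module or to a bounded complex of modules. Its terms are exact, so $X$ preserves quasi-isomorphisms and turns short exact sequences of modules into short exact sequences of complexes.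

\begin{lemma}\label{lem:shuffle}
If $Q\in\mathcal{O}_0$ has a Verma flag, then $\mathcal{F}_xQ$ has cohomology only in degree $0$, and this cohomology is $\mathrm{C}_xQ$. Moreover $\mathrm{C}_x\Delta_e\cong\Delta_{x^{-1}}$.
\end{lemma}

\begin{proof}
For a complex $Y$ of modules in degrees $\le0$, the module $H^0(\mathcal{F}_sY)$ is the cokernel of $Y^0\oplus\theta_sY^{-1}\to\theta_sY^0$, which is the cokernel of $H^0Y\to\theta_sH^0Y$, that is $\mathrm{C}_sH^0Y$. Hence $H^0(\mathcal{F}_xM)=\mathrm{C}_xM$ for every module $M$. By the long exact cohomology sequence and induction along the flag, it remains to show that $\mathcal{F}_x\Delta_v$ is quasi-isomorphic to a module. We prove $\mathcal{F}_x\Delta_v\simeq\mathrm{Tw}_v\Delta_{x^{-1}}$ by induction on $\ell(x)$; for $v=e$ this is the last statement.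

For $x=e$ this is (T1). Let $x=sx'>x'$, $b=x'^{-1}$ and $N=\mathrm{Tw}_v\Delta_b$, so that $bs=x^{-1}>b$ and $\mathcal{F}_x\Delta_v\simeq\mathcal{F}_sN=(N\xrightarrow{\eta}\theta_sN)$. Apply $\mathrm{Tw}_v$ to $0\to\Delta_b\to\theta_s\Delta_b\to\Delta_{bs}\to0$. By (T2) and (T3) we get an injection $\iota\colon N\to\theta_sN$ with cokernel $\mathrm{Tw}_v\Delta_{bs}$. It remains to compare $\iota$ with $\eta$. By (T2)--(T4),
\[
\operatorname{Hom}(N,\theta_sN)\cong\operatorname{Hom}(\Delta_b,\theta_s\Delta_b)\cong\operatorname{End}(\theta^{\mathrm{on}}\Delta_b)=\mathbb{C},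
\]
since $\theta^{\mathrm{on}}\Delta_b$ is a Verma module. Also $N\ne0$ by (T4), so $\theta_sN\ne0$ and $\theta^{\mathrm{on}}N\ne0$. The map $\eta_N$ corresponds under adjunction to the identity of $\theta^{\mathrm{on}}N$, so it is nonzero, and hence a nonzero multiple of $\iota$.
\end{proof}

For $w,x\in W$ put $k(w,x)=\operatorname{depth}\mathcal{F}_x\theta_w$. This is an integer in $[0,\ell(x)]$, because $\mathcal{F}_x$ is invertible and lives in degrees $[-\ell(x),0]$.

\begin{proposition}\label{prop:res}
Let $X$ be a complex in degrees $\le0$ that represents $\mathcal{F}_x\theta_w$.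
\begin{itemize}
\item[(a)] If $X$ is minimal, then $X\Delta_e$ is the minimal projective resolution of $\mathrm{C}_xP_w$, and every summand $\theta_z$ of a term of $X$ satisfies $z\ge_Rw$. In particular $\operatorname{pd}\mathrm{C}_xP_w=k(w,x)$.
\item[(b)] $X\Delta_{w_0}$ is a resolution of $\mathrm{C}_xT_{w_0w}$ with one summand $T_{w_0z}$ in degree $-p$ for each summand $\theta_z$ of $X^{-p}$. Hence
\begin{equation}\label{eq:upper}
\operatorname{pd}\mathrm{C}_xT_{w_0w}\le\max\{p+\mathbf{a}(w_0z):\theta_z\text{ is a summand of }X^{-p}\}.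
\end{equation}
\item[(c)] $\operatorname{pd}\mathrm{C}_xT_{w_0w}=\operatorname{depth}\mathcal{F}_x\theta_w\mathcal{F}_{w_0}$.
\end{itemize}
\end{proposition}

\begin{proof}
Evaluation at $\Delta_e$ preserves radical maps: a map $\theta_u\to\theta_v$ with $u\ne v$ evaluates to a map between nonisomorphic indecomposables, and a radical endomorphism of $\theta_u$ is nilpotent, so its value is not invertible. Thus a minimal complex evaluates to a minimal complex of projectives with the same multiplicities. Part (a) follows from Lemma~\ref{lem:shuffle} for $Q=P_w$; the terms of the minimal complex are summands of functors $\Theta\theta_w$. Part (b) follows from Lemma~\ref{lem:shuffle} for $Q=T_{w_0w}=\theta_w\Delta_{w_0}$, from Lemma~\ref{lem:tilting} and \eqref{eq:pdT}, and from the bound $\operatorname{pd}M\le\max_p(p+\operatorname{pd}N_p)$ for a finite resolution $N_\bullet\to M$. For (c), $\mathcal{F}_{w_0}\Delta_e\simeq\Delta_{w_0}$ by Lemma~\ref{lem:shuffle}, so $\mathcal{F}_x\theta_w\mathcal{F}_{w_0}\Delta_e\simeq\mathrm{C}_xT_{w_0w}$, and the minimal representative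 of $\mathcal{F}_x\theta_w\mathcal{F}_{w_0}$ evaluates to the minimal projective resolution of this module.
\end{proof}

For minimal $X$, (A1) gives $\mathbf{a}(w_0z)\le\mathbf{a}(w_0w)$ in \eqref{eq:upper}, which recovers both upper bounds quoted in the introduction.

\begin{example}\label{ex:we}
Let $y=w_0$, so $w=e$. The lowest term $\mathrm{Id}$ of $\mathcal{F}_x$ maps to functors $\theta_s$ by radical maps, so $k(e,x)=\ell(x)$ by Lemma~\ref{lem:depth}(a), and the last term of the minimal resolution of $\mathrm{C}_xP_e=\Delta_{x^{-1}}$ is $P_e$. Theorem~\ref{thm:criterion} will give $\operatorname{pd}\mathrm{C}_xT_{w_0}=\ell(w_0)+\ell(x)$. At the other extreme $y=e$, Lemma~\ref{lem:descent} gives $\mathcal{F}_x\theta_{w_0}\simeq\theta_{w_0}$, and both sides of \eqref{eq:conj} vanish.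
\end{example}

\section{The counterexample}\label{sec:counter}

By \eqref{eq:upper} and (A1), the equality \eqref{eq:conj} fails as soon as the lowest term of $\mathcal{F}_x\theta_w$ consists of functors $\theta_z$ with $z>_Jw$. We arrange this in two stages. The first two letters of $x$, read from the right, produce a term $\theta_z$ with $z>_Jw$, but only in degree $0$. The remaining letters push $\theta_z$ down at every step, while they push the terms from the cell of $w$ down less often. Throughout, $r,s,t,u,w,x,y$ are as in Theorem~\ref{thm:counter}, and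
\[
z:=t\cdot rsr .
\]
The word $w_{tu}sr$ is reduced, because the only simple reflection that shortens $sr$ on the left is $s\notin\{t,u\}$. So $\mathcal{F}_x\cong\mathcal{F}_{w_{tu}}\mathcal{F}_s\mathcal{F}_r$.

\subsection{The first two letters}

\begin{lemma}\label{lem:two}
We have $\theta_r\theta_t\cong\theta_t\theta_r\cong\theta_{rt}$, $\theta_w\cong\theta_s\theta_{rt}$, $\theta_z\cong\theta_{rsr}\theta_t$ and $\theta_r\theta_w\cong\theta_z\oplus\theta_{rt}$. The minimal representative of $\mathcal{F}_s\mathcal{F}_r\theta_w$ is a complex $(\theta_{rt}\to\theta_z)$ in degrees $-1,0$.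
\end{lemma}

\begin{proof}
In (P2), the correction terms in $b_vb_a$ or $b_ab_v$ vanish when $a$ does not occur in $v$. This gives $b_rb_t=b_{rt}=b_tb_r$, $b_{rt}b_s=b_w$ and $b_tb_{rsr}=b_z$. Expanding $(e+r)(e+s)(e+r)$ gives $b_rb_sb_r=b_{rsr}+b_r$, where $b_{rsr}$ is the sum of the six elements of $\langle r,s\rangle$. Hence $\theta_r\theta_w\cong\theta_r\theta_s\theta_r\theta_t\cong\theta_{rsr}\theta_t\oplus\theta_r\theta_t$.

We compute $\mathcal{F}_s\mathcal{F}_r\theta_w$ in two ways. By Lemmas~\ref{lem:conj}(a) and~\ref{lem:descent},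
\[
\mathcal{F}_s\mathcal{F}_r\theta_s\theta_r\theta_t\cong\theta_r\mathcal{F}_s\mathcal{F}_r\theta_r\theta_t\simeq\theta_r\mathcal{F}_s\theta_r\theta_t=(\theta_r\theta_r\theta_t\to\theta_r\theta_s\theta_r\theta_t)\cong(\theta_{rt}^{\oplus2}\to\theta_z\oplus\theta_{rt}).
\]
On the other hand $\mathcal{F}_r\theta_w\cong(\theta_w\to\theta_z\oplus\theta_{rt})$. Here $s\in R(w)$, and $s\in R(z)$ since $z=tsrs$; also $\mathcal{F}_s\theta_{rt}\cong(\theta_{rt}\to\theta_w)$. The replacement principle and Lemma~\ref{lem:descent} give a second representative $(\theta_w\oplus\theta_{rt}\to\theta_z\oplus\theta_w)$. The terms of the minimal complex are common summands, so they are $0$ or $\theta_{rt}$ in degree $-1$ and $0$ or $\theta_z$ in degree $0$. Removing contractible summands does not change the alternating sum of the terms, which is $[\theta_z]-[\theta_{rt}]$; so both terms are present.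
\end{proof}

Thus, for every $g\in\langle t,u\rangle$,
\begin{equation}\label{eq:cone}
\mathcal{F}_g\mathcal{F}_s\mathcal{F}_r\theta_w\simeq\operatorname{Cone}(\mathcal{F}_g\theta_{rt}\to\mathcal{F}_g\theta_z),
\end{equation}
and the question is which of $\mathcal{F}_g\theta_{rt}[1]$ and $\mathcal{F}_g\theta_z$ reaches the lower degree.

\subsection{The case $\mathfrak{sl}_5$}\label{subsec:sl5}
Take $(r,s,t,u)=(s_1,s_2,s_3,s_4)$, so $m=3$ and $w_{tu}=tut$. In one-line notation
\[
w=s_1s_3s_2=24135,\qquad rt=s_1s_3=21435,\qquad z=s_3s_1s_2s_1=42135 .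
\]
For $w$ and $rt$ the longest increasing subsequence has length $3$, and $245$ and $13$ together cover everything, so the shape is $(3,2)$. For $z$ the longest increasing subsequence has length $3$, and two increasing subsequences miss one of the decreasing entries $4,2,1$, so the shape is $(3,1,1)$. By (A5),
\[
\mathbf{a}(y)=\mathbf{a}(w_0rt)=\tbinom32+\tbinom22=4,\qquad\mathbf{a}(w_0z)=\tbinom32=3 .
\]
The descent sets are $R(rt)=\{r,t\}$ and $R(z)=\{r,s\}$. We apply $\mathcal{F}_t$, $\mathcal{F}_u$, $\mathcal{F}_t$ in turn.
\[
\begin{array}{c|cccc}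
g&e&t&ut&tut\\\hline
\operatorname{depth}\mathcal{F}_g\theta_{rt}[1]&1&1&2&2\\
\operatorname{depth}\mathcal{F}_g\theta_z&0&1&2&3
\end{array}
\]
In the second row, the lowest term $\theta_z$ of $\mathcal{F}_g\theta_z$ maps to copies of $\theta_t\theta_z$ and $\theta_u\theta_z$, which do not contain $\theta_z$, so the depth is $\ell(g)$ by Lemma~\ref{lem:depth}(a). In the first row, $\mathcal{F}_t\theta_{rt}\simeq\theta_{rt}$ accounts for $g=t$, and Lemma~\ref{lem:step} accounts for $g=ut$. For $g=tut$, the lowest term of $\mathcal{F}_u\theta_{rt}=(\theta_{rt}\to\theta_u\theta_{rt})$ is again fixed by $\mathcal{F}_t$, so the depth does not grow by the replacement principle, and it does not drop by Lemma~\ref{lem:step}.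

So $\theta_z$ starts one degree behind, gains one degree at each letter $t$, and ends alone in degree $-3$. This gives $\operatorname{pd}\mathrm{C}_xP_w=3$ (see the proof below). On the tilting side, all terms of $\mathcal{F}_{tut}\theta_{rt}$ are $\ge_Rrt$ and all terms of $\mathcal{F}_{tut}\theta_z$ are $\ge_Rz$, so \eqref{eq:upper} and (A1) give
\[
\operatorname{pd}\mathrm{C}_xT_y\le\max(2+4,\;3+3)=6<4+3 .
\]

\subsection{The general case}

\begin{lemma}\label{lem:z}
We have $t,u\notin R(z)$. Moreover $rt\sim_Rw$ and $z>_Jw$, so $\mathbf{a}(w_0rt)=\mathbf{a}(y)$ and $\mathbf{a}(w_0z)\le\mathbf{a}(y)-1$.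
\end{lemma}

\begin{proof}
The reflection $u$ does not occur in $z$, so $u\notin R(z)$. Suppose $zt<z$. By the exchange condition, $zt$ is obtained from the reduced word $trsr$ by deleting one letter, so $zt=rsr$ or $zt=tv$ with $v\in\langle r,s\rangle$. In the second case $rsr\cdot t=v$, so $t\in\langle r,s\rangle$, which is false. In the first case $t$ commutes with $rsr$, so $rsr(\alpha_t)=\pm\alpha_t$ for the simple root $\alpha_t$. But $r\alpha_t=\alpha_t$, $s\alpha_t=\alpha_t+c\alpha_s$ with $c>0$ because $m_{st}\ge3$, and $r\alpha_s=\alpha_s+\alpha_r$; so $rsr(\alpha_t)=\alpha_t+c(\alpha_r+\alpha_s)\ne\pm\alpha_t$.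

By Lemma~\ref{lem:two}, $w\ge_Rrt$, $rt\ge_Rw$, $z\ge_Rw$ and $z\ge_Lrsr$. By (A1) and (A2), $\mathbf{a}(z)\ge\mathbf{a}(rsr)=3>2=\mathbf{a}(rt)=\mathbf{a}(w)$. Hence $z\not\sim_Jw$, and (A1) gives the last two claims.
\end{proof}

\begin{proposition}\label{prop:X}
The object $\mathcal{F}_x\theta_w$ is represented by a complex $X$ in degrees $[-m,0]$ such that
\begin{itemize}
\item[(X1)] $X^{-m}=\theta_z$, and $d^{-m}$ maps it into a sum of copies of $\theta_t\theta_z$ and $\theta_u\theta_z$;
\item[(X2)] every indecomposable summand of a term of $X$ is a summand of $\Theta\theta_{rt}$ for some product $\Theta$ of the functors $\theta_r,\theta_s,\theta_t,\theta_u$.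
\end{itemize}
\end{proposition}

\begin{proof}
Since $m\ge3$, the element $w_{tu}$ has a reduced expression ending in $tut$. Write $\mathcal{F}_{w_{tu}}\cong\mathcal{G}\mathcal{F}_t\mathcal{F}_u\mathcal{F}_t$ with $\mathcal{G}$ a product of $m-3$ factors $\mathcal{F}_t,\mathcal{F}_u$. By Lemma~\ref{lem:descent} and the replacement principle applied to $\mathcal{F}_u\theta_t=(\theta_t\to\theta_u\theta_t)$,
\[
\mathcal{F}_t\mathcal{F}_u\mathcal{F}_t\theta_t\simeq\mathcal{F}_t\mathcal{F}_u\theta_t\simeq(\theta_t\oplus\theta_u\theta_t\to\theta_t\theta_u\theta_t),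
\]
in degrees $-1,0$. Composing with $\theta_r$ on the right and with $\mathcal{G}$ on the left represents $\mathcal{F}_{w_{tu}}\theta_{rt}$ by a complex $B$ in degrees $\ge-(m-2)$ whose terms are sums of functors $\Theta\theta_t\theta_r$. Let $X$ be the cone of a chain map $B\to\mathcal{F}_{w_{tu}}\theta_z$ that represents the morphism in \eqref{eq:cone} for $g=w_{tu}$. The part $B[1]$ lives in degrees $\ge-(m-1)$, so $X^{-m}$ is the lowest term $\theta_z$ of the subcomplex $\mathcal{F}_{w_{tu}}\theta_z$, and its differential has components $\pm\eta_t,\pm\eta_u$. This is (X1). Property (X2) holds for $B$, and it holds for $\mathcal{F}_{w_{tu}}\theta_z$ because $\theta_z$ is a summand of $\theta_r\theta_s\theta_{rt}$.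
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Since $t,u\notin R(z)$, the functor $\theta_z$ is not a summand of $\theta_t\theta_z$ or $\theta_u\theta_z$, so $d^{-m}$ is radical by (X1). Lemma~\ref{lem:depth}(a) and Proposition~\ref{prop:res}(a) give $\operatorname{pd}\mathrm{C}_xP_w=m$. By (X2), (A1) and Lemma~\ref{lem:z}, every summand $\theta_{z'}$ of a term of $X$ has $\mathbf{a}(w_0z')\le\mathbf{a}(w_0rt)=\mathbf{a}(y)$, and the term in degree $-m$ has $\mathbf{a}(w_0z)\le\mathbf{a}(y)-1$. By \eqref{eq:upper},
\[
\operatorname{pd}\mathrm{C}_xT_y\le\max\{m+\mathbf{a}(w_0z),\ (m-1)+\mathbf{a}(y)\}\le\mathbf{a}(y)+m-1 .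
\]
A connected Dynkin diagram of rank at least $4$ other than $D_4$ contains a path with four nodes. It has at most one multiple edge, so the path can be labeled $r,s,t,u$ with the first edge simple; and $m_{rt}=2$ because the diagram is a tree.
\end{proof}

\begin{remark}
The hypothesis $m_{rs}=3$ enters through Lemma~\ref{lem:conj}(a) and the formula for $b_rb_sb_r$. The hypothesis $m_{rt}=2$ gives $t\in R(rt)$ and $\mathbf{a}(rt)=2$. The hypothesis $m_{st}\ge3$ gives $t\notin R(z)$; if $m_{st}=2$, then $z=rsr\cdot t$ and $\mathcal{F}_t$ fixes $\theta_z$ as well. The hypothesis $m\ge3$ provides the second letter $t$, at which $\theta_z$ overtakes; see Remark~\ref{rem:D4} for $m=2$.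
\end{remark}

\section{The defect is unbounded}\label{sec:unbounded}

We place $d$ copies of the $\mathfrak{sl}_5$ example in commuting blocks. The depths add up to $3d$. The point to check is that every block that reaches degree $-3$ costs at least one unit of $\mathbf{a}$.

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
Let $W_1\times\dots\times W_d\subset S_n$, $W_i\cong S_5$, be the parabolic subgroup given by the first $d$ consecutive blocks of size $5$. Simple reflections from different blocks commute. Let $w_i,x_i,z_i,t_i,u_i$ and $q_i$ be the copies in $W_i$ of the elements $w,x,z,t,u$ and $rt$ of Section~\ref{subsec:sl5}. Put $w=\prod w_i$, $x=\prod x_i$, $z=\prod z_i$, $y=w_0w$. The Hecke algebra of the product is the tensor product of the Hecke algebras of the factors, compatibly with Kazhdan--Lusztig bases, so $b_{v_1\cdots v_d}=b_{v_1}\cdots b_{v_d}$ for $v_i\in W_i$. By (P2), $\theta_{v_1\cdots v_d}\cong\theta_{v_1}\cdots\theta_{v_d}$, and functors indexed by elements of different blocks commute up to isomorphism.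

Each $\theta_{w_i}$ is a product of functors $\theta_s$ with $s\in W_i$ (Lemma~\ref{lem:two}), so Lemma~\ref{lem:conj}(b) gives
\[
\mathcal{F}_x\theta_w\cong\mathcal{F}_{x_1}\cdots\mathcal{F}_{x_d}\theta_{w_1}\cdots\theta_{w_d}\cong(\mathcal{F}_{x_1}\theta_{w_1})\cdots(\mathcal{F}_{x_d}\theta_{w_d}).
\]
Represent the $i$-th factor by the complex $X_i$ of Proposition~\ref{prop:X}, in degrees $[-3,0]$, and let $X=X_1\cdots X_d$.

\emph{The projective side.} The lowest term of $X$ is $\theta_{z_1}\cdots\theta_{z_d}\cong\theta_z$, in degree $-3d$. By (X1) its differential goes to functors $\theta_{z_1}\cdots(\theta_a\theta_{z_i})\cdots\theta_{z_d}\cong\theta_a\theta_z$ with $a\in\{t_i,u_i\}$. Since $z_ia>z_i$, also $za>z$, so these functors do not contain $\theta_z$ and the differential is radical. Lemma~\ref{lem:depth}(a) gives $\operatorname{pd}\mathrm{C}_xP_w=3d$.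

\emph{The tilting side.} The terms of $X$ are sums of products $Y_1\cdots Y_d$ with $Y_i$ an indecomposable summand of $X_i^{-p_i}$. Suppose $p_i=3$ for exactly $c$ indices. Then the product sits in degree $\ge-(3c+2(d-c))=-(2d+c)$. We have $Y_i=\theta_{z_i}$ if $p_i=3$, and otherwise $Y_i$ is a summand of $\Theta_i\theta_{q_i}$ with $\Theta_i$ a product of functors $\theta_s$, $s\in W_i$, by (X2). Commuting the $\Theta_i$ to the left, $Y_1\cdots Y_d$ is a summand of some $\Theta\theta_v$, where $v$ is the product of $c$ of the $z_i$ and of the $q_i$ in the remaining blocks. So each summand $\theta_{z'}$ of $Y_1\cdots Y_d$ has $\mathbf{a}(w_0z')\le\mathbf{a}(w_0v)$ by (A1).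

An increasing subsequence of a block-diagonal permutation is a concatenation of increasing subsequences of the blocks, so by Greene's theorem the row lengths of the shapes add. The $n-5d$ fixed points contribute to the first row only. Hence $v$ has shape $c\,(3,1,1)+(d-c)(3,2)+(n-5d)=(n-2d,\,2d-c,\,c)$, and $w$ has shape $(n-2d,2d)$. By (A5) and the identity $\binom{\alpha+\beta}2=\binom\alpha2+\binom\beta2+\alpha\beta$,
\[
\mathbf{a}(y)-\mathbf{a}(w_0v)=\tbinom{2d}2-\tbinom{2d-c}2-\tbinom c2=c(2d-c)\ge c\qquad(0\le c\le d).
\]
By \eqref{eq:upper}, $\operatorname{pd}\mathrm{C}_xT_y\le\max_c\bigl(2d+c+\mathbf{a}(y)-c\bigr)=\mathbf{a}(y)+2d$, whereas $\mathbf{a}(y)+\operatorname{pd}\mathrm{C}_xP_w=\mathbf{a}(y)+3d$.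
\end{proof}

\section{The cell quotient and the criterion}\label{sec:quotient}

The bound \eqref{eq:upper} proves one direction of Theorem~\ref{thm:criterion}. For the other we need a lower bound for the depth of $\mathcal{F}_x\theta_w\mathcal{F}_{w_0}$. The difficulty is cancellation: when each $T_{w_0z}$ in the tilting resolution is replaced by its projective resolution, the resulting complex need not be minimal. We discard all terms outside the two-sided cell of $w$. What remains of the projective resolution of $T_{w_0z}$ is then concentrated in one degree, and no cancellation is possible.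

\subsection{The quotient category}
Fix a two-sided cell $J$. Write $u\ge_JJ$ if $u\ge_Jw$ for $w\in J$, and $u>_JJ$ if moreover $u\notin J$. Let $\mathcal{P}_{\ge J}$ and $\mathcal{P}_{>J}$ be the additive subcategories of $\mathcal{P}$ whose indecomposables are the $\theta_u$ with $u\ge_JJ$ and $u>_JJ$. Both are stable under left and right composition with $\mathcal{P}$. Let $\bar{\mathcal{P}}_J$ be the quotient of $\mathcal{P}_{\ge J}$ by the ideal of morphisms that factor through $\mathcal{P}_{>J}$. For $u\in J$ the identity of $\theta_u$ is not in this ideal, so the endomorphism ring of $\theta_u$ stays local and nonzero. Thus $\bar{\mathcal{P}}_J$ is Hom-finite and Krull--Schmidt with indecomposables $\theta_u$, $u\in J$, and Section~\ref{subsec:minimal} applies to it. Radical maps have radical images, so the image of a minimal complex is minimal; it is obtained by deleting the terms $\theta_u$ with $u>_JJ$. In particular depth does not increase under the quotient functor.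

The ideal is stable under composition with $\mathcal{P}$, so $K^b(\mathcal{P})$ acts on $K^b(\bar{\mathcal{P}}_J)$ on both sides, and the complexes $\mathcal{F}_s$ act by autoequivalences. Lemma~\ref{lem:step} holds in $K^b(\bar{\mathcal{P}}_J)$ with the same proof, which used only Lemmas~\ref{lem:depth} and~\ref{lem:descent}, invertibility of $\mathcal{F}_s$, and the fact that $\theta_u$ is not a summand of $\theta_s\theta_u$ for $us>u$.

Let $\beta$ be a product of complexes $\mathcal{F}^{\pm1}$ and $w\in W$, and let $J$ be the two-sided cell of $w$. Put $k(w,\beta)=\operatorname{depth}\beta\theta_w$, and let $\bar k(w,\beta)$ be the depth of the image of $\beta\theta_w$ in $K^b(\bar{\mathcal{P}}_J)$. This image is nonzero because $\beta$ acts invertibly. So $\bar k(w,\beta)\le k(w,\beta)$ is the largest $p$ such that some $\theta_z$ with $z\in J$ occurs in degree $-p$ of the minimal complex of $\beta\theta_w$. By Proposition~\ref{prop:res}(a), $\bar k(w,\mathcal{F}_x)$ is the number $\bar k(w,x)\ge0$ of Theorem~\ref{thm:formula}, and Theorem~\ref{thm:criterion} says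 that \eqref{eq:conj} holds if and only if $\bar k(w,x)=k(w,x)$ for $w=w_0y$.

\subsection{The complex $\mathcal{F}_{w_0}$ acts as a shift}
By (A1) the number $a_J:=\mathbf{a}(w_0z)$ is the same for all $z\in J$.

\begin{lemma}\label{lem:conc}
For $z\in J$, the image of $\theta_z\mathcal{F}_{w_0}$ in $K^b(\bar{\mathcal{P}}_J)$ is isomorphic to a nonzero object of $\bar{\mathcal{P}}_J$ placed in degree $-a_J$.
\end{lemma}

In module terms: in the minimal projective resolution of $T_{w_0z}$, the projectives $P_u$ with $u\sim_Jz$ occur in the last position only. For $\mathfrak{sl}_2$ and $z=e$ this is visible in the resolution $P_e\to P_s$ of $T_s$.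

\begin{proof}
Put $a=a_J$ and let $u\in J$. As in the proof of Proposition~\ref{prop:res}(c) with $x=e$, the multiplicity of $\theta_u$ in degree $-q$ of the minimal complex of $\theta_z\mathcal{F}_{w_0}$ is $\dim\operatorname{Ext}^q(T_{w_0z},L_u)$. This vanishes for $q>a$ by \eqref{eq:pdT}. We show that it vanishes for $q<a$; the reason is that $L_u$ has small Gelfand--Kirillov dimension.

Let $M=\theta_{z^{-1}}L_u$. The simple-preserving duality fixes $\Delta_{w_0}=\nabla_{w_0}$, and it fixes $M$ by (P4). By Lemma~\ref{lem:tilting}, adjunction and duality, and then by (T4), (T2), (T1) and injectivity of $\nabla_e=I_e$,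
\[
\operatorname{Ext}^q(T_{w_0z},L_u)\cong\operatorname{Ext}^q(\Delta_{w_0},M)\cong\operatorname{Ext}^q(M,\Delta_{w_0})\cong\operatorname{Hom}_{D^b}(\mathcal{L}\mathrm{Tw}_{w_0}M,\nabla_e[q])\cong\operatorname{Hom}(L_q\mathrm{Tw}_{w_0}M,\nabla_e).
\]
Let $U=U(\mathfrak{n}_-)$. Projectives in $\mathcal{O}_0$ have Verma flags, so they are free of finite rank over $U$, and a projective resolution of $M$ in $\mathcal{O}_0$ is a free resolution over $U$. For such a module $P$ the natural map $U^\circledast\otimes_UP\to\operatorname{Hom}_U(P,U)^\circledast$, $f\otimes p\mapsto(\varphi\mapsto f(\varphi(p)))$, is an isomorphism, since it is one for $P=U$. The graded dual is exact, so (T5) gives $L_q\mathrm{Tw}_{w_0}M\cong\operatorname{Ext}^q_U(M,U)^\circledast$ as vector spaces.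

The algebra $U$ is Auslander regular and Cohen--Macaulay (Bj\"ork, Levasseur); in particular $\operatorname{Ext}^q_U(N,U)=0$ for every finitely generated $U$-module $N$ and $q<\dim\mathfrak{n}_--\operatorname{GKdim}_UN$. The dimension of $M$ over $U$ equals its dimension over $U(\mathfrak{g})$: if $M_0$ is a finite-dimensional generating subspace stable under $\mathfrak{b}=\mathfrak{h}\oplus\mathfrak{n}_+$, the PBW theorem gives $U_n(\mathfrak{g})M_0=U_n(\mathfrak{n}_-)M_0$ for the standard filtrations. Finally $M$ is a summand of $V\otimes L_u$ with $V$ finite-dimensional, so $\operatorname{GKdim}M\le\operatorname{GKdim}L_u=\ell(w_0)-a$ by (A4). As $\dim\mathfrak{n}_-=\ell(w_0)$, the Ext group vanishes for $q<a$.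

So the image of the minimal complex is concentrated in degree $-a$. It is nonzero because $\mathcal{F}_{w_0}$ acts invertibly.
\end{proof}

\begin{lemma}\label{lem:shift}
For every nonzero $Y\in K^b(\bar{\mathcal{P}}_J)$ we have $\operatorname{depth}Y\mathcal{F}_{w_0}=\operatorname{depth}Y+a_J$. In particular, for $w\in J$ the image of $\mathcal{F}_x\theta_w\mathcal{F}_{w_0}$ has depth $\bar k(w,x)+\mathbf{a}(w_0w)$, and
\begin{equation}\label{eq:lower}
\operatorname{pd}\mathrm{C}_xT_{w_0w}\ge\bar k(w,x)+\mathbf{a}(w_0w).
\end{equation}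
\end{lemma}

\begin{proof}
Let $\Psi$ be the autoequivalence $Y\mapsto Y\mathcal{F}_{w_0}[-a_J]$. By Lemma~\ref{lem:conc} it sends objects of $\bar{\mathcal{P}}_J$ in degree $0$ to objects of $\bar{\mathcal{P}}_J$ in degree $0$. We must show that $\Psi$ preserves depth. Let $Y$ be minimal of depth $\kappa$. By the replacement principle $\Psi Y$ is represented in degrees $\ge-\kappa$. Conversely, $\operatorname{Hom}(Y,\theta_u[\kappa])\ne0$ for some $u\in J$, hence $\operatorname{Hom}(\Psi Y,\Psi\theta_u[\kappa])\ne0$, and $\operatorname{depth}\Psi Y\ge\kappa$ by Lemma~\ref{lem:depth}(b). Inequality \eqref{eq:lower} follows from Proposition~\ref{prop:res}(c), since the quotient functor does not increase depth.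
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $X$ be the minimal complex of $\mathcal{F}_x\theta_w$, and $\bar k=\bar k(w,x)$. Every $\theta_z$ in $X$ has $z\ge_Rw$, so $\mathbf{a}(w_0z)\le\mathbf{a}(y)$, and \eqref{eq:upper} gives $\operatorname{pd}\mathrm{C}_xT_y\le\mathbf{a}(y)+k$. If $\bar k=k$, then \eqref{eq:lower} gives equality. If $\bar k<k$, then every $\theta_z$ in degree $-k$ has $z>_Jw$, so $k+\mathbf{a}(w_0z)<k+\mathbf{a}(y)$ by (A1); the terms in degree $-p$ with $p<k$ contribute at most $p+\mathbf{a}(y)$. So \eqref{eq:upper} gives a strict inequality.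
\end{proof}

\begin{proposition}\label{prop:exact}
In Theorem~\ref{thm:counter}, if $m=3$, then $\operatorname{pd}\mathrm{C}_xT_y=\mathbf{a}(y)+2$. For the $\mathfrak{sl}_5$ example this value is $6$.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:counter} and \eqref{eq:lower} it suffices to show $\bar k(w,x)\ge2$. Let $J$ be the cell of $w$. By Lemma~\ref{lem:z}, $rt\in J$ and $\theta_z$ becomes zero in $\bar{\mathcal{P}}_J$, so Lemma~\ref{lem:two} gives $\mathcal{F}_s\mathcal{F}_r\theta_w\simeq\theta_{rt}[1]$ in $K^b(\bar{\mathcal{P}}_J)$. Then $\mathcal{F}_x\theta_w\simeq\mathcal{F}_t\mathcal{F}_u\mathcal{F}_t\theta_{rt}[1]\simeq\mathcal{F}_t\mathcal{F}_u\theta_{rt}[1]$. By Lemma~\ref{lem:step}, $\mathcal{F}_u$ raises the depth to $2$ because $u\notin R(rt)$, and $\mathcal{F}_t$ does not lower it.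
\end{proof}

\begin{remark}\label{rem:D4}
Keep the other hypotheses of Theorem~\ref{thm:counter} but let $m_{tu}=2$, as for the three end nodes $r,t,u$ and the central node $s$ of $D_4$, and let $x=utsr$. In \eqref{eq:cone} with $g=ut$, both $\mathcal{F}_g\theta_{rt}[1]\simeq\mathcal{F}_u\theta_{rt}[1]$ and $\mathcal{F}_g\theta_z$ are represented in degrees $\ge-2$, so $k(w,x)\le2$. The argument above gives $\bar k(w,x)=2$. So \eqref{eq:conj} holds for this pair, and the construction yields no counterexample in type $D_4$.
\end{remark}

\section{The corrected formula}\label{sec:formula}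

The number $\bar k(w,x)$ sees only the cell of $w$. When the lowest term of $\mathcal{F}_x\theta_w$ lies in higher cells, the depth is detected by another element $u\ge_Lw$ in its own cell. Such a $u$ is found by moving $\theta_w$ to the other side with the adjunction \eqref{eq:adj}; each move climbs strictly in the two-sided order, so the process stops.

\begin{lemma}\label{lem:claim}
For every $w\in W$ and every product $\beta$ of complexes $\mathcal{F}^{\pm1}$, we have $k(w,\beta)=\max_{u\ge_Lw}\bar k(u,\beta)$.
\end{lemma}

\begin{proof}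
Put $k=k(w,\beta)$. If $u\ge_Lw$, then $\beta\theta_u$ is a summand of some $\beta\theta_w\Theta$, so $\bar k(u,\beta)\le k(u,\beta)\le k$ by Lemma~\ref{lem:depth}(c).

Conversely, the set of $u\ge_Lw$ with $k(u,\beta)=k$ contains $w$. Choose $u$ in this set with $\mathbf{a}(w_0u)$ minimal, and suppose $\bar k(u,\beta)<k$. Let $\theta_z$ occur in degree $-k$ of the minimal complex of $\beta\theta_u$. Then $z\ge_Ru$ and $z\not\sim_Ju$, so $z>_Ju$. By Lemma~\ref{lem:depth}(a) and \eqref{eq:adj},
\[
0\ne\operatorname{Hom}(\beta\theta_u,\theta_z[k])\cong\operatorname{Hom}(\beta,\theta_z\theta_{u^{-1}}[k]).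
\]
So for some summand $\theta_v$ of $\theta_z\theta_{u^{-1}}$ we have $0\ne\operatorname{Hom}(\beta,\theta_v[k])\cong\operatorname{Hom}(\beta\theta_{v^{-1}},\mathrm{Id}[k])$, and $k(v^{-1},\beta)\ge k$ by Lemma~\ref{lem:depth}(b). Taking adjoints, $\theta_{v^{-1}}$ is a summand of $\theta_u\theta_{z^{-1}}$. Hence $v^{-1}\ge_Lu\ge_Lw$, so $k(v^{-1},\beta)=k$ by the first paragraph. Also $v^{-1}\ge_Rz^{-1}$, so (A1) and (A3) give
\[
\mathbf{a}(w_0v^{-1})\le\mathbf{a}(w_0z^{-1})=\mathbf{a}(w_0z)<\mathbf{a}(w_0u),
\]
which contradicts the choice of $u$. Thus $\bar k(u,\beta)=k$.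
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
The first formula is Lemma~\ref{lem:claim} for $\beta=\mathcal{F}_x$. For the second, the factor $\mathcal{F}_{w_0}$ in Proposition~\ref{prop:res}(c) must be moved to the left of $\theta_w$. Let $\beta=\mathcal{F}_x\mathcal{F}_{w_0}$. By Lemma~\ref{lem:conj}(c), $\mathcal{F}_x\theta_u\mathcal{F}_{w_0}\cong\beta\theta_{u^*}$ for all $u$. The diagram automorphism $*$ preserves $\ge_L$, so Proposition~\ref{prop:res}(c) and Lemma~\ref{lem:claim} give
\[
\operatorname{pd}\mathrm{C}_xT_y=k(w^*,\beta)=\max_{u\ge_Lw}\bar k(u^*,\beta).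
\]
The number $\bar k(u^*,\beta)$ is computed in the quotient for the cell of $u^*$, so we need $u^*\sim_Ju$. By Lemma~\ref{lem:conc}, the minimal complex of $\theta_u\mathcal{F}_{w_0}\cong\mathcal{F}_{w_0}\theta_{u^*}$ contains some $\theta_{u'}$ with $u'\sim_Ju$, and $u'\ge_Ru^*$. Hence $u\ge_Ju^*$, and exchanging $u$ and $u^*$ gives $u^*\ge_Ju$. Now Lemma~\ref{lem:shift} gives $\bar k(u^*,\beta)=\bar k(u,x)+\mathbf{a}(w_0u)$.
\end{proof}

\section{Cases where the equality holds}\label{sec:positive}

By Theorem~\ref{thm:criterion} we must show $\bar k(w,x)=k(w,x)$ for $w=w_0y$. If $w\sim_Lw'$, then $\theta_{w'}$ is a summand of some $\theta_w\Theta$ and conversely, and $w,w'$ lie in one two-sided cell $J$. Lemma~\ref{lem:depth}(c), in $K^b(\mathcal{P})$ and in $K^b(\bar{\mathcal{P}}_J)$, gives $k(w,x)=k(w',x)$ and $\bar k(w,x)=\bar k(w',x)$. So the validity of \eqref{eq:conj} depends only on $x$ and on the left cell of $w_0y$.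

\subsection{Longest elements of parabolic subgroups}
Let $\theta_z$ occur in the lowest degree $-k$ of $\mathcal{F}_x\theta_w$. Then $\operatorname{Hom}(\theta_w,\mathcal{F}_x^{-1}\theta_z[k])\ne0$, so $\theta_w$ maps nontrivially to a term of $\mathcal{F}_x^{-1}\theta_z$. If this map were an isomorphism onto a summand, we would get $w\ge_Rz$ and hence $z\sim_Jw$. A positive grading can force this, provided the resolution of $\mathrm{C}_xP_w$ is linear. We show that it is linear for $w=w_{\mathfrak{p}}$.

We use the graded version $\mathcal{O}_0^{\mathbb{Z}}$ of $\mathcal{O}_0$ (Beilinson--Ginzburg--Soergel) and the graded translation functors of \cite{Str}. Let $\langle1\rangle$ be the grading shift, and let $\operatorname{Hom}$ denote degree-preserving maps. A graded lift of an indecomposable module is unique up to shift, and we normalize the lifts of $P_w$, $\Delta_w$, $L_w$ to have heads in degree $0$. The facts used are: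
\begin{itemize}
\item[(G1)] $\operatorname{Hom}(P_u,P_v\langle i\rangle)=0$ for $i<0$, and it is $\delta_{uv}\mathbb{C}$ for $i=0$.
\item[(G2)] $\theta_s$ has a self-adjoint graded lift with $\theta_sP_z\cong P_z\langle1\rangle\oplus P_z\langle-1\rangle$ if $zs<z$, and $\theta_sP_z\cong P_{zs}\oplus\bigoplus_{v<z}P_v^{\oplus m_v}$ without shifts otherwise. The adjunction morphisms lift to $\mathrm{Id}\langle-1\rangle\to\theta_s$ and $\theta_s\to\mathrm{Id}\langle1\rangle$. So $\mathcal{F}_s=(\mathrm{Id}\langle-1\rangle\to\theta_s)$ and $\mathcal{F}_s^{-1}=(\theta_s\to\mathrm{Id}\langle1\rangle)$ act on $D^b(\mathcal{O}_0^{\mathbb{Z}})$, and $\mathcal{F}_s^{-1}$ is right adjoint to $\mathcal{F}_s$.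
\item[(G3)] $\Delta_u$ has a linear projective resolution: its term in degree $-p$ is a sum of modules $P_z\langle-p\rangle$.
\item[(G4)] $P_{w_{\mathfrak{p}}}$ has a graded Verma flag with subquotients $\Delta_v\langle\ell(v)-\ell(w_{\mathfrak{p}})\rangle$, $v\in W_{\mathfrak{p}}$.
\end{itemize}
In this subsection $\mathcal{F}_g$ is the product along a fixed reduced word $g=s_1\cdots s_k$, and $\mathcal{F}_g^{-1}=\mathcal{F}_{s_k}^{-1}\cdots\mathcal{F}_{s_1}^{-1}$ is its right adjoint; no graded braid relation is needed. In a complex of graded projectives, a summand $P_z\langle i\rangle$ in cohomological degree $n$ has \emph{offset} $i-n$. A complex is linear if all offsets are $0$.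

\begin{lemma}\label{lem:offset}
For all $x,w,z\in W$, the object $\mathcal{F}_xP_w$ is represented by a complex of graded projectives with all offsets $\ge0$, and $\mathcal{F}_x^{-1}P_z$ is represented by a complex with all offsets $\le0$ whose summands $P_u\langle i\rangle$ satisfy $u\ge_Rz$.
\end{lemma}

\begin{proof}
We induct on $\ell(x)$ with the replacement principle; it suffices to see how $\mathcal{F}_s^{\pm1}$ changes the offset of one summand $P_v$ in degree $0$. Let $vs<v$. The adjunction maps are split after forgetting the grading (Lemma~\ref{lem:descent}), and the degree $0$ component of a splitting is a graded splitting. So (G2) gives $\mathcal{F}_sP_v\simeq P_v\langle1\rangle$ and $\mathcal{F}_s^{-1}P_v\simeq P_v\langle-1\rangle$, with offsets $1$ and $-1$. Let $vs>v$. Then $\theta_sP_v$ is an unshifted sum in degree $0$; in addition $\mathcal{F}_sP_v$ has $P_v\langle-1\rangle$ in degree $-1$, and $\mathcal{F}_s^{-1}P_v$ has $P_v\langle1\rangle$ in degree $1$. All these offsets are $0$. In every case the new indices are $\ge_Rv$.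
\end{proof}

\begin{lemma}\label{lem:linear}
If $x$ is minimal in $xW_{\mathfrak{p}}$, then the minimal graded projective resolution of $\mathrm{C}_xP_{w_{\mathfrak{p}}}\simeq\mathcal{F}_xP_{w_{\mathfrak{p}}}$ is linear.
\end{lemma}

\begin{proof}
The terms of the minimal resolution are summands of the terms of any bounded complex of graded projectives representing the same object. By Lemma~\ref{lem:offset} its offsets are $\ge0$, so it suffices to find a resolution with offsets $\le0$.

First, for any reduced word $g=s_1\cdots s_k$, Lemma~\ref{lem:shuffle} gives $\mathcal{F}_g\Delta_e\simeq\Delta_{g^{-1}}\langle i\rangle$ for some $i$. The degree $0$ term $\theta_{s_1}\cdots\theta_{s_k}P_e$ surjects onto $L_{g^{-1}}\langle i\rangle$, so it contains $P_{g^{-1}}\langle i\rangle$. By \eqref{eq:BS} it contains exactly one shift of $P_{g^{-1}}$, and by (G2) this one is unshifted. So $i=0$.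

Now let $v\in W_{\mathfrak{p}}$. Minimality of $x$ gives $\ell(xv^{-1})=\ell(x)+\ell(v)$, so $\mathcal{F}_x\mathcal{F}_{v^{-1}}$ is a product along a reduced word for $xv^{-1}$, and $\mathcal{F}_x\Delta_v\simeq\mathcal{F}_x\mathcal{F}_{v^{-1}}\Delta_e\simeq\Delta_{vx^{-1}}$. Apply $\mathcal{F}_x$ to the flag in (G4). All complexes have cohomology in degree $0$ only, so $\mathrm{C}_xP_{w_{\mathfrak{p}}}$ is filtered by the modules $\Delta_{vx^{-1}}\langle\ell(v)-\ell(w_{\mathfrak{p}})\rangle$. By (G3) these have resolutions with offsets $\ell(v)-\ell(w_{\mathfrak{p}})\le0$, and the horseshoe lemma assembles them.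
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(i)]
By left cell invariance we may take $w=w_{\mathfrak{p}}$. Write $x=x'v$ with $v\in W_{\mathfrak{p}}$ and $x'$ minimal in $xW_{\mathfrak{p}}$; lengths add. Every letter of $v$ lies in $R(w_{\mathfrak{p}})$, so $\mathcal{F}_x\theta_{w_{\mathfrak{p}}}\simeq\mathcal{F}_{x'}\theta_{w_{\mathfrak{p}}}$ by Lemma~\ref{lem:descent}, and we may assume $x=x'$.

The linear resolution of Lemma~\ref{lem:linear} has differentials of the form $P_z\langle-p\rangle\to P_{z'}\langle1-p\rangle$, which are homogeneous of positive degree and hence radical; so it is also the ungraded minimal resolution. Let $P_z\langle-k\rangle$ occur in its last degree $-k$. By Lemma~\ref{lem:depth}(a) and adjunction,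
\[
0\ne\operatorname{Hom}(\mathcal{F}_xP_{w_{\mathfrak{p}}},P_z\langle-k\rangle[k])\cong\operatorname{Hom}(P_{w_{\mathfrak{p}}},(\mathcal{F}_x^{-1}P_z)\langle-k\rangle[k]).
\]
A nonzero element is given by a nonzero map from $P_{w_{\mathfrak{p}}}$ to the degree $k$ term of $\mathcal{F}_x^{-1}P_z$ shifted by $\langle-k\rangle$. By Lemma~\ref{lem:offset} this is a sum of modules $P_u\langle-j\rangle$ with $j\ge0$ and $u\ge_Rz$. By (G1) one summand has $j=0$ and $u=w_{\mathfrak{p}}$. So $w_{\mathfrak{p}}\ge_Rz$. Since also $z\ge_Rw_{\mathfrak{p}}$, we get $z\sim_Jw_{\mathfrak{p}}$, and Theorem~\ref{thm:criterion} applies.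
\end{proof}

\subsection{Small values of $\mathbf{a}(y)$}
A term from a high cell cannot be pushed far down, because the corresponding tilting module has small projective dimension.

\begin{lemma}\label{lem:lastbound}
If $\theta_z$ occurs in the last degree $-k$ of the minimal complex of $\mathcal{F}_x\theta_w$, then $k\le\mathbf{a}(w_0z)$.
\end{lemma}

\begin{proof}
Taking right adjoints is a contravariant equivalence $\Theta\mapsto\Theta^\vee$ of $\mathcal{P}$ that reverses composition and sends $\theta_v$ to $\theta_{v^{-1}}$. It extends to $K^b(\mathcal{P})$ with $(X^\vee)^n=(X^{-n})^\vee$, and termwise adjunction gives $\operatorname{Hom}(XY,Z)\cong\operatorname{Hom}(Y,X^\vee Z)$ naturally. If $X$ is invertible, the left side is also $\operatorname{Hom}(Y,X^{-1}Z)$, and the Yoneda lemma with $Z=\mathrm{Id}$ gives $X^\vee\cong X^{-1}$. Hence $(\mathcal{F}_{w_0}^{-1}\theta_z)^\vee\cong\theta_{z^{-1}}\mathcal{F}_{w_0}$. By Proposition~\ref{prop:res}(c) with $x=e$, \eqref{eq:pdT} and (A3), the minimal complex of the latter lives in degrees $[-c,0]$ with $c=\mathbf{a}(w_0z^{-1})=\mathbf{a}(w_0z)$.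 So $\mathcal{F}_{w_0}^{-1}\theta_z$ is represented in degrees $[0,c]$.

Since $w_0=x\cdot x^{-1}w_0$ with lengths adding, $\mathcal{F}_x^{-1}\cong\mathcal{F}_{x^{-1}w_0}\mathcal{F}_{w_0}^{-1}$. The complex $\mathcal{F}_{x^{-1}w_0}$ lives in degrees $\le0$, so $\mathcal{F}_x^{-1}\theta_z$ is represented in degrees $\le c$. By Lemma~\ref{lem:depth}(a),
\[
0\ne\operatorname{Hom}(\mathcal{F}_x\theta_w,\theta_z[k])\cong\operatorname{Hom}(\theta_w,\mathcal{F}_x^{-1}\theta_z[k]),
\]
which requires a nonzero term in degree $k$. So $k\le c$.
\end{proof}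

\begin{proof}[Proof of Theorem~\ref{thm:positive}(ii)]
Let $\mathbf{a}(y)\le2$, $w=w_0y$, $k=k(w,x)$, $\bar k=\bar k(w,x)$, and suppose $\bar k<k$. Then $k\ge1$ because $\bar k\ge0$. Every $\theta_z$ in degree $-k$ has $z>_Jw$, so Lemma~\ref{lem:lastbound} and (A1) give $k\le\mathbf{a}(w_0z)<\mathbf{a}(y)\le2$. Hence $k=1$ and $\bar k=0$.

Read a reduced word of $x$ from the right. If all letters lie in $R(w)$, then $\mathcal{F}_x\theta_w\simeq\theta_w$ by Lemma~\ref{lem:descent}, and $k=0$, a contradiction. Otherwise, at the first letter $s\notin R(w)$ the complex becomes $\mathcal{F}_s\theta_w$. By Lemma~\ref{lem:step} in $K^b(\bar{\mathcal{P}}_J)$, with $J$ the cell of $w$, its depth there is $1$, and the later letters do not lower it. So $\bar k\ge1$, again a contradiction. Thus $\bar k=k$, and Theorem~\ref{thm:criterion} applies.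
\end{proof}

\subsection{Small rank}

\begin{proof}[End of the proof of Theorem~\ref{thm:positive}]
In types $A_1$ and $A_1\times A_1$ every element is some $w_{\mathfrak{p}}$ of length at most $2$, so (ii) applies by (A2). Let $W=\langle s,t\rangle$ be irreducible of rank $2$ and $v\ne w_0$ with $\ell(v)\ge2$, say $vt<v<vs$. Then $vt$ ends in $s$, so by (P2) $b_{vt}$ occurs in $b_vb_s$, and $b_v$ occurs in $b_{vt}b_t$; thus $v\sim_Rvt$. By induction $v$ lies in the right cell of a simple reflection, so $\mathbf{a}(v)=1$. Hence either $\mathbf{a}(y)\le1$ and (ii) applies, or $y=w_0$ and $w_0y=e$ is the longest element of the trivial parabolic subgroup, so (i) applies.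

For $\mathfrak{sl}_4$, the shapes $(4),(3,1),(2,2),(2,1,1),(1,1,1,1)$ of $w_0y$ give $\mathbf{a}(y)=6,3,2,1,0$ by (A5). The last three are covered by (ii), and shape $(4)$ means $w_0y=e$. The two-sided cell of shape $(3,1)$ has three left cells. The elements $s_1,s_2,s_3$ have shape $(3,1)$ and distinct sets $R(s_i)=\{s_i\}$, and $R$ is constant on left cells; so each of the three left cells contains some $s_i$, and (i) applies. For $n\ge5$ the conjecture fails for $\mathfrak{sl}_n$ by Theorem~\ref{thm:counter}.
\end{proof}

\begin{remark}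
The element $w=s_1s_3s_2$ shows how the two conditions interact. Its left cell has $R=\{s_2\}$, so the only $w_{\mathfrak{p}}$ it could contain is $s_2$, which is excluded by $\mathbf{a}(s_2)=1\ne2=\mathbf{a}(w)$; thus (i) never applies to $y=w_0w$. In $S_4$, $w=2413$ has shape $(2,2)$ and $\mathbf{a}(y)=2$, so (ii) applies. In $S_5$ we have $\mathbf{a}(y)=4$, neither condition holds, and this is the counterexample of Section~\ref{subsec:sl5}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AS}
Andersen and Stroppel, \emph{Twisting functors on $\mathcal{O}$}.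

\bibitem{KMM}
Hankyung Ko, Volodymyr Mazorchuk and Rafael Mr{\dj}en, \emph{Some homological properties of category $\mathcal{O}$, VI}, arXiv:2101.05550 (2021).

\bibitem{Rou}
Rouquier, \emph{Categorification of $\mathfrak{sl}_2$ and braid groups}.

\bibitem{Str}
Stroppel, \emph{Category $\mathcal{O}$: gradings and translation functors}.

\end{thebibliography}
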